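\title{The perfect matching threshold in the random K\H{o}nig graph process}

\begin{abstract}
In the random K\H{o}nig graph process the edges of $K_n$ are offered in a uniformly random order, and an edge is accepted exactly when the resulting graph has matching number equal to its vertex cover number. We prove that for even $n$ a perfect matching appears after $(\frac34+o(1))\,n\log n$ steps with high probability. We also determine the exponent of the number of isolated vertices before the threshold and the limit law of the delay between the disappearance of the last isolated vertex and the appearance of a perfect matching. The constant $\frac34$ comes from a parity effect: an isolated vertex accepts either about half or almost all of the edges offered to it, and the process switches between these two regimes almost every time an isolated vertex disappears.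
\end{abstract}

\section{Introduction}

A \emph{matching} in a graph $G$ is a set of pairwise disjoint edges, and a \emph{cover} is a set of vertices that meets every edge. A cover needs a separate vertex for each edge of a matching, so every cover has at least $\nu(G)$ vertices, where $\nu(G)$ is the size of a maximum matching. We call $G$ a \emph{K\H{o}nig graph} if it has a cover with exactly $\nu(G)$ vertices. Every bipartite graph is a K\H{o}nig graph (K\H{o}nig's theorem). The triangle is not: $\nu=1$, and a cover needs two vertices. The graph $K_4$ minus an edge is a K\H{o}nig graph that is not bipartite: $\nu=2$, and the two vertices of degree three form a cover.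

The \emph{random K\H{o}nig graph process} on $n$ vertices is defined as follows. Let $N=\binom n2$, let $e_1,\dots,e_N$ be a uniformly random ordering of the edges of $K_n$, and let $G_0$ be the empty graph on the vertex set $V$ of $K_n$. For $0\le m<N$, put $G_{m+1}=G_m+e_{m+1}$ if this is a K\H{o}nig graph ($e_{m+1}$ is \emph{accepted}), and $G_{m+1}=G_m$ otherwise ($e_{m+1}$ is \emph{rejected}). Edges are never removed, so once $G_m$ has a perfect matching, so do all later graphs. For even $n$ let $\tau$ be the first $m$ for which $G_m$ has a perfect matching (throughout, $\min\emptyset=\infty$). We study the following question, which comes from Kam\v{c}ev, Krivelevich, Morrison and Sudakov~\cite{KKMS}: what is the threshold for the appearance of a perfect matching? We take it in the sharp sense: is there a function $m^*(n)$ with $\tau=(1+o(1))m^*$ with probability tending to $1$, and what is it? Below, \emph{w.h.p.}\ means with probability tending to $1$ as $n\to\infty$, and $\log$ is the natural logarithm.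

\begin{theorem}\label{thm:main}
As $n\to\infty$ over even integers, $\tau=(\frac34+o(1))\,n\log n$ w.h.p. That is, for every fixed $\gamma>0$, w.h.p.\ $G_m$ has no perfect matching for all $m\le(1-\gamma)\frac34n\log n$ and has one for all $m$ with $(1+\gamma)\frac34n\log n\le m\le N$.
\end{theorem}

\begin{theorem}\label{thm:refine}
Let $k(m)$ be the number of isolated vertices of $G_m$ and let $\tau_{\mathrm{iso}}=\min\{m:k(m)=0\}$, so that $\tau_{\mathrm{iso}}\le\tau$. In \textup{(a)} and \textup{(b)}, $n$ is even.
\begin{itemize}
\item[(a)] For fixed $c\in(0,\frac34)$, w.h.p.\ $k(\lfloor cn\log n\rfloor)=n^{1-4c/3+o(1)}$.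
\item[(b)] $\tau-\tau_{\mathrm{iso}}$ converges in distribution to a random variable $L$ with $\Pr(L=0)=\frac12$ and $\Pr(L=j)=\frac18(\frac34)^{j-1}$ for $j\ge1$.
\item[(c)] For odd $n$, the same sharp threshold $\frac34n\log n$ holds for the appearance of a matching of size $(n-1)/2$.
\end{itemize}
\end{theorem}

Which answer would one guess? A perfect matching cannot appear while there is an isolated vertex. Among the first $m$ pairs about $2m/n$ contain a given vertex. If an isolated vertex accepted a fixed fraction $\alpha$ of the pairs offered to it, about $ne^{-2\alpha m/n}$ vertices would be isolated at step $m$, and the last one would disappear near $m=\frac1{2\alpha}n\log n$. Without rejections $\alpha=1$, which gives $\frac12n\log n$. But rejections are unavoidable. The complement of a minimum cover of $G_m$ is an independent set with at least $n/2$ vertices, and it contains every isolated vertex. If the pairs inside one such set of about $n/2$ vertices were always rejected, we would have $\alpha=\frac12$ and the threshold $n\log n$. Both values of $\alpha$ occur. The process alternates between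 them, and it stays twice as long in the slow regime as in the fast one. The average is $\alpha=\frac23\cdot\frac12+\frac13\cdot1=\frac23$, which gives the constant $\frac1{2\alpha}=\frac34$ in Theorem~\ref{thm:main} and the exponent $1-2\alpha c=1-\frac43c$ in Theorem~\ref{thm:refine}(a).

Section~\ref{sec:accept} describes the accepted pairs in terms of two vertex sets $D\subseteq Z$. Section~\ref{sec:example} shows the alternation on an explicit graph and lists what has to be proved; the remaining sections carry this out. The probabilistic tools are the Chernoff and Chebyshev bounds, Doob's maximal inequality and the exponential martingale of a counting process with bounded intensity; the structural tool is the Gallai--Edmonds theorem. We recall them where they are used.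

\section{Which pairs are accepted}\label{sec:accept}

Let $G$ be a K\H{o}nig graph on $V$, $|V|=n$, with matching number $\nu$. A matching \emph{misses} a vertex that lies on none of its edges. The \emph{deficiency} $d=n-2\nu$ is the number of vertices missed by any maximum matching. Let
\begin{align*}
Z&=\{\text{vertices that lie in no minimum cover}\},\\
D&=\{\text{vertices missed by some maximum matching}\}.
\end{align*}
A pair $xy$ of vertices is \emph{augmenting} if some maximum matching misses both $x$ and $y$. For a matching $M$ and a vertex $x$ not missed by it, $M(x)$ is the partner of $x$. The set of neighbors of a vertex set $S$ is $N(S)$, and $G[S,A]$ is the bipartite graph formed by the edges of $G$ between disjoint sets $S$ and $A$.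

\begin{lemma}\label{lem:cover}
Let $M$ be a maximum matching and $C$ a minimum cover of $G$. Then $C$ contains exactly one end of each edge of $M$ and no vertex missed by $M$. Consequently $D\subseteq Z\subseteq V\setminus C$, the sets $D$ and $Z$ are independent, and $|Z|\le n-\nu=(n+d)/2$.
\end{lemma}

\begin{proof}
The $\nu$ edges of $M$ are disjoint and each contains a vertex of $C$. Since $|C|=\nu$, each contains exactly one, and $C$ has no further vertex. A vertex of $D$ is missed by some maximum matching, so it lies in no minimum cover. The complement of a cover is independent.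
\end{proof}

Both ends of an augmenting pair lie in $D$, so an augmenting pair is a non-edge.

\begin{lemma}\label{lem:accept}
Let $xy$ be a non-edge of $G$.
\begin{itemize}
\item[(a)] $\nu(G+xy)=\nu+1$ if $xy$ is augmenting, and $\nu(G+xy)=\nu$ otherwise.
\item[(b)] $G+xy$ is a K\H{o}nig graph if and only if $x\notin Z$, or $y\notin Z$, or $xy$ is augmenting. In particular, both ends of a rejected pair lie in $Z$.
\item[(c)] If $v$ is isolated, then $v\in D$, the pair $vw$ is augmenting if and only if $w\in D\setminus\{v\}$, and $G+vw$ is a K\H{o}nig graph if and only if $w\notin Z$ or $w\in D\setminus\{v\}$.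
\end{itemize}
\end{lemma}

\begin{proof}
(a) A matching of size $\nu+1$ in $G+xy$ contains $xy$, and deleting $xy$ leaves a maximum matching of $G$ that misses $x$ and $y$. Conversely, $xy$ can be added to such a matching.

(b) If $xy$ is augmenting, a minimum cover of $G$ together with $x$ is a cover of $G+xy$ of size $\nu+1=\nu(G+xy)$. If $xy$ is not augmenting, $G+xy$ is a K\H{o}nig graph if and only if it has a cover of size $\nu$, that is, if and only if some minimum cover of $G$ contains $x$ or $y$.

(c) Every matching misses $v$. So $v\in D\subseteq Z$, and $vw$ is augmenting exactly when some maximum matching misses $w$. Apply (b).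
\end{proof}

By (c), an isolated vertex accepts $n-|Z|+|D|-1$ of the $n-1$ pairs containing it. The quantity that governs the whole process is therefore
\begin{equation}\label{eq:alpha}
\alpha=\frac{n-|Z|+|D|}{n}=1-\frac{|Z\setminus D|}{n}\in[0,1].
\end{equation}

To control $D$ we use the Gallai--Edmonds theorem. For an arbitrary graph, let $D$ be as above and let $A$ be the set of vertices outside $D$ with a neighbor in $D$. The theorem says, among other things, that every maximum matching matches each vertex of $A$ to a vertex of $D$, and that every nonempty $A'\subseteq A$ has neighbors in at least $|A'|+1$ components of $G[D]$. In a K\H{o}nig graph $D$ is independent, so these components are single vertices and $A=N(D)$.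

\begin{lemma}\label{lem:GE}
Every maximum matching of $G$ matches $N(D)$ into $D$. If a component of $G[D,N(D)]$ has vertex set $S\cup A'$ with $S\subseteq D$ and $A'\subseteq N(D)$, then $N(S)=A'$ and $|A'|<|S|$.
\end{lemma}

\begin{proof}
The first claim is the theorem. All neighbors of $S$ lie in $N(D)$, hence in the component, and every vertex of $A'$ has a neighbor in $D$, which lies in $S$. So $N(S)=A'$. If $A'=\emptyset$, then $S$ is a single isolated vertex. Otherwise the at least $|A'|+1$ neighbors of $A'$ in $D$ all lie in $S$.
\end{proof}

\section{The parity mechanism in an example}\label{sec:example}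

\begin{example}\label{ex:model}
Let $V=C\cup I\cup U$ with $|C|=|I|=h\ge3$ and $|U|=k\ge3$. Let $C$ be a clique joined completely to $I$, and let the vertices of $U$ be isolated. We follow two isolated vertices $v,v'$ as they receive edges, and we record $g$, the largest number of vertices of $I$ that a maximum matching can miss. Every vertex of $C$ has at least $2h-1>h+1$ neighbors, and a cover that omits a vertex contains all its neighbors. Hence in all graphs below every cover with at most $h+1$ vertices contains $C$.

\emph{Start: $g=0$.} Here $\nu=h$ and $C$ is the only minimum cover, so $Z=I\cup U$. A maximum matching matches $C$ into $Z$ (Lemma~\ref{lem:cover}), hence onto $I$, so $D=U$. An isolated vertex accepts the $h$ pairs to $C$ and the $k-1$ pairs to $U$, and rejects the $h$ pairs to $I$. For $k\ll h$ we have $\alpha\approx\frac12$.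

\emph{After an edge $vw$ with $w\in C$: $g=1$.} Still $\nu=h$ and $Z=I\cup U$. A maximum matching now matches $C$ into $I\cup\{v\}$ and misses one vertex of this set. Any $y\in I$ can be missed: match $w$ to $v$ and $C\setminus\{w\}$ onto $I\setminus\{y\}$. So $D=Z$ and $\alpha=1$: one new edge has made all of $I$ available to the remaining isolated vertices. Pairs inside $I$ are still rejected, since no maximum matching misses two vertices of $I$.

Now let $v'$ receive an edge. There are three instructive cases.

(i) \emph{The edge $v'y$ with $y\in I$: $g=0$.} The pair is augmenting, so $\nu=h+1$ and $d=k-2$, which is the number of isolated vertices. Hence $D$ is the set of isolated vertices. The minimum covers are $C\cup\{y\}$ and $C\cup\{v'\}$, so $Z$ has lost only $y$ and $v'$, and $\alpha\approx\frac12$ again.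

(ii) \emph{The edge $v'w'$ with $w'\in C\setminus\{w\}$: $g=2$.} Now $\nu=h$, and any two vertices $y,y'\in I$ can be missed together: use $wv$ and $w'v'$, and match $C\setminus\{w,w'\}$ onto $I\setminus\{y,y'\}$. All $\binom h2$ pairs inside $I$ are augmenting. Adding one of them gives $\nu=h+1$, $d=k-2$, and $D$ is again the set of isolated vertices: $g=0$.

(iii) \emph{The edge $v'w$: $g=1$.} Both $v$ and $v'$ have $w$ as their only neighbor, so every matching misses one of them. A maximum matching can miss any one vertex of $I$ but not two; $D=Z$ and $\alpha=1$. The number of isolated vertices has dropped, but $g$ has not changed, because $\{v,v'\}$ acts like a single isolated vertex.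
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle] (a) at (0,0) {$g=0$};
\node[draw,circle] (b) at (4,0) {$g=1$};
\node[draw,circle] (c) at (8,0) {$g=2$};
\draw[->] (a) to[bend left=20] node[above] {$k/2$} (b);
\draw[->] (b) to[bend left=20] node[below] {$k/2$} (a);
\draw[->] (b) -- node[above] {$k/2$} (c);
\draw[->,dashed] (c) to[bend left=45] node[below] {$n/8$} (a);
\end{tikzpicture}
\caption{The states of Example~\ref{ex:model}, with approximate transition rates when each pair is offered at rate $1/n$ and there are $k\ll n$ isolated vertices. The state $g$ is the number of vertices of the large independent set that a maximum matching can miss. A solid arrow removes one isolated vertex; the dashed arrow is an augmenting edge inside the large independent set.}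
\label{fig:states}
\end{figure}

Suppose, heuristically, that this picture persists, that each pair is offered at rate $1/n$, and that $k\ll h\approx n/2$; see Figure~\ref{fig:states}. The state $g=0$ lasts for a time about $2/k$ and leads to $g=1$. The state $g=1$ lasts for a time about $1/k$ and leads to case (i) or case (ii) with probability about $\frac12$ each; case (iii) concerns one pair out of $n$. The state $g=2$ is left at rate $\binom h2/n\approx n/8\gg k$, so it takes no time on the scale $1/k$. Each cycle removes two isolated vertices in time $3/k$, so an isolated vertex disappears at average rate $\frac23$. The picture also predicts Theorem~\ref{thm:refine}(b). For even $n$ the deficiency $d=k+g$ is even, so $k=1$ forces $g=1$. With probability about $\frac12$ the last isolated vertex is joined to $D$, which completes a perfect matching. Otherwise $g=2$, and one waits for an augmenting pair; these form a fraction $\binom h2/\binom n2\approx\frac14$ of all pairs.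

In the process the graph is sparse and depends on its history, and four features of the example need proof.
\begin{enumerate}
\item The minimum cover is almost unique: $|Z|\approx n/2$ (Section~\ref{sec:rigid}).
\item Configurations like $\{v,v'\}$ in case (iii), which we call traps, are either of bounded size and much rarer than isolated vertices, or have about $n/2$ vertices (Section~\ref{sec:traps}).
\item There is a correct definition of $g$, for which $g=0$ makes $D$ tiny, $g\ge1$ makes $|D|\approx n/2$, $g\ge2$ produces order $n^2$ augmenting pairs, and the parity of $g$ flips at almost every loss of an isolated vertex (Section~\ref{sec:struct}).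
\item Balancing the flips gives the average rate $\frac23$ (Section~\ref{sec:iso}).
\end{enumerate}
Sections~\ref{sec:time}--\ref{sec:iso} hold for both parities of $n$. The parity enters only in Sections~\ref{sec:threshold} and~\ref{sec:gap}.

\section{Continuous time and martingale bounds}\label{sec:time}

Give each pair of vertices an independent exponential arrival time of rate $1/n$, and let $H_t$ be the set of pairs that have arrived (are \emph{seen}) by time $t$. The order of arrival is uniformly random, so we may run the process in this order. We write $G_t$ for $G_{|H_t|}$; the letter $m$ always denotes a step and $r,t,u$ denote times. Then $G_t\subseteq H_t$. The subscript $t$ in $\nu_t,d_t,Z_t,D_t,\alpha_t$ refers to $G_t$; $\mathrm{Iso}_t$ is the set and $k_t$ the number of isolated vertices of $G_t$. Both $k_t$ and $d_t$ are non-increasing, and by Lemma~\ref{lem:accept}(a) $d_t$ changes only at the arrival of an augmenting pair (an \emph{augmentation}), when it drops by $2$. Let $T=2\log n$. For fixed $c\in(0,2]$, $|H_{c\log n}|$ is binomial with mean $\binom n2(1-e^{-c\log n/n})=(\frac c2+o(1))n\log n$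 and variance at most its mean, so by Chebyshev's inequality
\begin{equation}\label{eq:clock}
|H_{c\log n}|=(\tfrac c2+o(1))\,n\log n\quad\text{w.h.p.}
\end{equation}
Theorem~\ref{thm:main} thus says that a perfect matching appears at time $(\frac32+o(1))\log n$.

Let $\mathcal F_t$ be the natural filtration. Given $\mathcal F_t$, each unseen pair arrives at rate $1/n$. We say that arrivals of some type have \emph{rate} $\lambda_t$ at time $t$ if exactly $n\lambda_t$ unseen pairs would be of that type if they arrived next. All probabilistic estimates on the process come from the next lemma.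

\begin{lemma}\label{lem:P}
Let $\mathcal U_t$ be an adapted, piecewise constant random set of pairs unseen at time $t$. Let $\xi_t$ count the arrivals up to time $t$ of pairs that belong to $\mathcal U$ just before they arrive, and let $\Lambda_t=\int_0^t|\mathcal U_r|/n\,dr$. For $a,b>0$:
\begin{itemize}
\item[(P0)] $\mathbb E\,\xi_t=\mathbb E\,\Lambda_t$;
\item[(P1)] $\Pr(\exists t:\xi_t\le a,\ \Lambda_t\ge b)\le e^{a-b/2}$;
\item[(P2)] $\Pr(\exists t:\Lambda_t\le b,\ |\xi_t-\Lambda_t|\ge a)\le2\exp(-\min(a^2/4b,\,a/2))$;
\item[(P3)] $\mathbb E\big[\mathbf 1[\xi_t=0]\,e^{\Lambda_t}\big]\le1$.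
\end{itemize}
\end{lemma}

\begin{proof}
The process $\xi$ is a counting process with intensity $|\mathcal U_t|/n\le n/2$. For a counting process with bounded intensity, $M^\beta_t=\exp(\beta\xi_t-(e^\beta-1)\Lambda_t)$ is a martingale of mean $1$ for every real $\beta$. Doob's maximal inequality gives $\Pr(\sup_tM^\beta_t\ge x)\le1/x$.

(P0) Differentiate $\mathbb E M_t^\beta=1$ at $\beta=0$; this is allowed since $\xi_t$ and $\Lambda_t$ are bounded. (P1) On the event, $M_t^{-1}=\exp(-\xi_t+(1-e^{-1})\Lambda_t)\ge e^{-a+b/2}$, because $1-e^{-1}\ge\frac12$. (P2) For $\beta\in(0,1]$ we have $e^{\pm\beta}-1\mp\beta\le\beta^2$, and $M_t^{\pm\beta}=\exp(\pm\beta(\xi_t-\Lambda_t)-(e^{\pm\beta}-1\mp\beta)\Lambda_t)$. So on the event one of $M^{\beta},M^{-\beta}$ reaches $e^{\beta a-\beta^2b}$. Take $\beta=\min(1,a/2b)$: the exponent is $a^2/4b$ if $a\le2b$, and $a-b\ge a/2$ otherwise. (P3) As $\beta\to-\infty$, $M^\beta_t\to\mathbf 1[\xi_t=0]e^{\Lambda_t}$; use Fatou's lemma.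
\end{proof}

Two extensions follow from the independence and the lack of memory of the arrival times. \emph{Restarting:} if $\mathcal U$ is empty before a stopping time $\varsigma$, the bounds hold conditionally on $\mathcal F_\varsigma$, with $\mathcal F_\varsigma$-measurable $a$ and $b$. (Making $\mathcal U$ empty after a stopping time needs no extension.) \emph{Revealing:} if $\mathcal T$ is a fixed set of pairs and $\mathcal U$ never contains a pair of $\mathcal T$, the bounds hold conditionally on the arrival times of the pairs in $\mathcal T$, since the other unseen pairs still arrive at rate $1/n$.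

We use the Chernoff bounds in the following forms: a binomial variable $X$ with mean $\mu_0$ satisfies $\Pr(X\le(1-x)\mu_0)\le e^{-x^2\mu_0/2}$ for $x\in(0,1)$ and $\Pr(X\ge x)\le(e\mu_0/x)^x$ for $x>0$.

\medskip\noindent\textbf{Constants.} We fix $\eta,\delta,\varepsilon\in(0,10^{-3}]$, smaller than certain absolute constants named in Section~\ref{sec:iso}, and take $n$ large in terms of them. The constants in $O(\eta)$, $O(\delta)$, $O(\varepsilon)$ are absolute. The parameter $\eta$ is the precision with which sizes of order $n$ are known and also the length of the time windows; $\delta\log n$ is the scale of the initial period that we give away; and $k_t$ is tracked down to $n^\varepsilon$. Put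
\[
t_0=(\log n)^{3/4},\qquad t_1=\delta\log n,\qquad t_2=2\delta\log n,\qquad K=8/\delta .
\]

\begin{lemma}\label{lem:deg}
W.h.p.\ $H_T$ has maximum degree at most $20\log n$. In that case at most $10n\log n$ pairs are seen by time $T$.
\end{lemma}

\begin{proof}
A degree in $H_T$ is binomial with mean at most $2\log n$, so it exceeds $20\log n$ with probability at most $(e/10)^{20\log n}=o(1/n)$.
\end{proof}

\section{The minimum cover is almost unique}\label{sec:rigid}

The upper bound on $|Z_t|$ follows from Lemma~\ref{lem:cover} once the deficiency is $o(n)$, and this happens early.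

\begin{lemma}\label{lem:A}
W.h.p.\ $d_t\le n(\log n)^{-1/3}$ for all $t\ge t_0$. Hence w.h.p.\ $|Z_t|\le n-\nu_t\le(\frac12+o(1))n$ for all $t\ge t_0$.
\end{lemma}

\begin{proof}
Let $x=(\log n)^{-1/3}$ and let $\mathcal U_r$ be the set of unseen augmenting pairs. Then $\xi$ counts augmentations, so $\xi_t\le n/2$. Suppose that the degree bound of Lemma~\ref{lem:deg} holds and $d_{t_0}>xn$. For every $r\le t_0$ we have $d_r>xn$, and all pairs inside the set missed by a maximum matching are augmenting, so $|\mathcal U_r|\ge xn(xn-1)/2-10n\log n\ge x^2n^2/3$. Thus $\Lambda_{t_0}\ge\frac n3x^2t_0=\frac n3(\log n)^{1/12}$. By (P1) this has probability at most $\exp(\frac n2-\frac n6(\log n)^{1/12})\to0$. Finally, $d_t$ is non-increasing and $n-\nu_t=(n+d_t)/2$.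
\end{proof}

The lower bound on $|Z_t|$ is harder, because $Z_t$ depends on the whole history. The idea is to read the history backwards. If $C$ is a minimum cover of $G_t$, every pair seen inside $I=V\setminus C$ was rejected, and a pair is rejected at time $r$ only if it lies inside $Z_r$. As $|Z_r|$ is hardly larger than $n/2\le|I|$, this forces $Z_r\approx I$ for most $r\le t$. The set $I$ is not known in advance, so we need a union bound over exponentially many sets. It is affordable because order $n\log n$ pairs have arrived by time $t_1$.

\begin{lemma}\label{lem:B}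
W.h.p.\ $(\frac12-\eta)n\le|Z_t|\le(\frac12+\eta)n$ for all $t\in[t_1,T]$.
\end{lemma}

\begin{proof}
The upper bound is in Lemma~\ref{lem:A}, whose conclusion we assume. Let $\mu=\eta/8$.

\emph{Step 1: two uniform estimates.} A \emph{test family} is the set of all pairs inside a set $I$ with $|I|\ge n/2$, or of all pairs between disjoint sets $Y,R$ with $|Y||R|\ge\eta n^2/4$. There are at most $2^n+3^n$ test families, and each has at least $\eta n^2/4$ pairs. W.h.p., for all test families $F$ and all $t\in[t_1,T]$,
\begin{align}
|H_t\cap F|&\ge(1-o(1))\,|F|\,t/n,\label{eq:seen}\\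
\#\{\text{pairs of $F$ rejected by time $t$}\}&\le\frac1n\int_0^tz_r(F)\,dr+n(\log n)^{2/3},\label{eq:rej}
\end{align}
where $z_r(F)$ is the number of pairs of $F$ with both ends in $Z_r$. For \eqref{eq:seen}, let $t\in[t_1-1,T]$ be an integer. The mean of $|H_t\cap F|$ is $|F|(1-e^{-t/n})=(1-o(1))|F|t/n\ge\frac15\eta\delta\, n\log n$, so the Chernoff bound with $x=(\log n)^{-1/4}$ fails with probability at most $\exp(-\frac1{10}\eta\delta\, n\sqrt{\log n})$. This survives the union bound over $F$ and $t$. For other $t$ use $H_t\supseteq H_{\lfloor t\rfloor}$ and $\lfloor t\rfloor=(1-o(1))t$. For \eqref{eq:rej}, let $\mathcal U_r$ for $r\le T$ be the set of unseen pairs of $F$ that would be rejected; $|\mathcal U_r|\le z_r(F)$ by Lemma~\ref{lem:accept}(b). Apply (P2) with $b=n\log n\ge\Lambda_T$ and $a=n(\log n)^{2/3}$. The failure probability is at most $2\exp(-\frac14n(\log n)^{1/3})$, which again survives the union bound. The error term satisfies $n(\log n)^{2/3}=o(nt)$, and also $t_0=o(t)$; this is where $t\ge t_1$ is used. From now on the argument is deterministic, and all $o(\cdot)$ terms are uniform.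

\emph{Step 2: $Z_r$ is close to $I$ for most $r$.} Fix $t\in[t_1,T]$, a minimum cover $C$ of $G_t$, and $I=V\setminus C$. Then $\frac n2\le|I|=n-\nu_t\le(\frac12+o(1))n$. All pairs of $H_t$ inside $I$ were rejected, so \eqref{eq:seen} and \eqref{eq:rej} give $(1-o(1))\frac{nt}8\le\frac1{2n}\int_0^t|I\cap Z_r|^2dr+o(nt)$. Let $E_I=\{r\le t:|I\cap Z_r|<(\frac12-\mu)n\}$, with Lebesgue measure $|E_I|$. Then
\[
(\tfrac14-o(1))\,t\le\frac1{n^2}\int_0^t|I\cap Z_r|^2dr\le(\tfrac14+o(1))(t-|E_I|)+(\tfrac12-\mu)^2|E_I| ,
\]
so $(\mu-\mu^2)|E_I|=o(t)$, and in particular $|E_I|\le\mu t$. For $r\in[t_0,t]\setminus E_I$, Lemma~\ref{lem:A} gives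
\begin{equation}\label{eq:ZI}
|Z_r\setminus I|=|Z_r|-|Z_r\cap I|\le(\mu+o(1))n\le2\mu n .
\end{equation}

\emph{Step 3: two minimum covers are close.} Let $C'$ be another minimum cover of $G_t$ and $I'=V\setminus C'$. Since $t-t_0>2\mu t$, there is $r\in[t_0,t]\setminus(E_I\cup E_{I'})$. Then $|I\cap I'|\ge|Z_r\cap I|-|Z_r\setminus I'|\ge(\frac12-3\mu)n$. As $|I|=|I'|\le(\frac12+o(1))n$, we get $|C\setminus C'|=|I'\setminus I|\le4\mu n$.

Step 3 does not yet bound the union of all minimum covers: many different small changes could add up. The next step rules this out.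

\emph{Step 4: few vertices are flexible.} Let $\Phi$ be the set of vertices that lie in some but not all minimum covers of $G_t$, and $P$ the set of vertices that lie in all of them, so that $V$ is the disjoint union of $Z_t$, $\Phi$, $P$. Fix a maximum matching $M$. By Lemma~\ref{lem:cover}, $M$ misses no vertex of $\Phi\cup P$, and $M(y)$ lies in exactly those minimum covers that omit $y$. Hence $M$ pairs up the vertices of $\Phi$, with one vertex of each pair in $C$, and $M$ maps $P$ injectively into $Z_t$. So $|\Phi\cap C|=|\Phi|/2$ and $|P|\le|Z_t|$.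

For $y\in\Phi\cap C$ choose a minimum cover $C_y$ that omits $y$, and put $Y_y=C\setminus C_y$. Then $y\in Y_y$, and $|Y_y|\le4\mu n$ by Step 3. The matching $M$ maps $Y_y$ into $C_y\setminus C$, and the two sets have the same size, so $C_y\setminus C=M(Y_y)$. Since $C_y$ is a cover disjoint from $Y_y$, it contains $N(Y_y)$. Therefore $N(Y_y)\cap I\subseteq M(Y_y)$.

Suppose $|\Phi\cap C|\ge8\mu n$. The sets $Y_y$ cover $\Phi\cap C$; take their union one at a time until its size first reaches $8\mu n$. This gives $Y\subseteq C$ with $8\mu n\le|Y|\le12\mu n$ and $N(Y)\cap I\subseteq M(Y)$. Let $R=I\setminus M(Y)$. Then $|R|\ge n/2-12\mu n\ge n/4$, so $|Y||R|\ge2\mu n^2=\eta n^2/4$ and the pairs between $Y$ and $R$ form a test family $F$. No edge of $G_t$ joins $Y$ to $R$, so all pairs of $H_t\cap F$ were rejected. But $Y$ lies outside $I$, so for $r\in[t_0,t]\setminus E_I$ we have $|Y\cap Z_r|\le2\mu n$ by \eqref{eq:ZI} and $z_r(F)\le2\mu n|R|$. By \eqref{eq:seen} and \eqref{eq:rej},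
\[
(1-o(1))\frac tn|Y||R|\le\frac{\mu t+t_0}n|Y||R|+2\mu t|R|+o(nt).
\]
Dividing by $t|R|\ge tn/4$ gives $(1-\mu-o(1))|Y|/n\le2\mu+o(1)$, which contradicts $|Y|\ge8\mu n$. Hence $|\Phi|<16\mu n=2\eta n$, and $|Z_t|\ge\frac12(|Z_t|+|P|)=\frac12(n-|\Phi|)\ge(\frac12-\eta)n$.
\end{proof}

Let $\theta$ be the first time $t$ at which the maximum degree of $H_t$ exceeds $20\log n$, or at which $t\ge t_1$ and $|Z_t|\notin[(\frac12-\eta)n,(\frac12+\eta)n]$. It is a stopping time, and $\theta>T$ w.h.p.\ by Lemmas~\ref{lem:deg} and~\ref{lem:B}. For $r<\theta$ at most $20\log n$ pairs at a vertex are seen, so by Lemma~\ref{lem:accept}(c) the rate $\lambda_r(v)$ at which an isolated vertex $v$ receives an accepted edge satisfies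
\begin{equation}\label{eq:isorate}
\alpha_r-\frac{20\log n+1}n\le\lambda_r(v)\le\alpha_r\le1 .
\end{equation}
The upper bounds hold at all times. For $r\in[t_1,\theta)$ we have $\alpha_r\ge1-|Z_r|/n\ge\frac12-\eta$, so $\lambda_r(v)\ge0.4$.

\section{Traps}\label{sec:traps}

By Lemma~\ref{lem:GE}, $D_t$ is a union of independent sets with fewer neighbors than elements. To show that $D_t$ is either tiny or huge, we have to know which such sets exist.

\begin{definition}
Let $S,A\subseteq V$ be disjoint with $|A|<|S|$. The pair $(S,A)$ is a \emph{trap at time $t$} if every edge of $G_t$ that meets $S$ joins $S$ to $A$. It is \emph{connected} if the bipartite graph $H_T[S,A]$ is connected. A pair $xw$ with $x\in S$, $w\notin A$ is \emph{destroying} at time $t$ if it is unseen and would be accepted.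
\end{definition}

In a trap, $S$ is independent and $N(S)\subseteq A$, so every matching misses a vertex of $S$. An isolated vertex $v$ gives the trap $(\{v\},\emptyset)$, and case (iii) of Example~\ref{ex:model} gives the trap $(\{v,v'\},\{w\})$. A trap at time $t$ is a trap at all earlier times, and it ceases to be a trap exactly when a destroying pair arrives. Connectedness is needed for counting: a spanning tree in $H_T$ is unlikely enough to cancel all but one of the factors $n$ in the number of choices of $(S,A)$. We measure it in $H_T$ rather than in $G_t$ so that a connected trap is also a connected trap at all earlier times. The price is that connectedness is not adapted, and we never apply Lemma~\ref{lem:P} to a set $\mathcal U$ defined through it.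

\begin{lemma}\label{lem:M}
Let $(S,A)$ be a trap at time $r\in[t_1,\theta)$ and $s=|S|$. The number of destroying pairs at time $r$ is at least each of
\begin{itemize}
\item[(i)] $n\big[\alpha_r+(s-1)(1-|Z_r|/n)\big]-2s^2-2s-20s\log n$,
\item[(ii)] $s\big((\frac12-\eta)n-2s-20\log n\big)$,
\item[(iii)] $\frac s2\big((\frac12-\eta)n-|A|-1\big)-10n\log n$.
\end{itemize}
\end{lemma}

\begin{proof}
Every unseen pair $xw$ with $w\notin Z_r$ would be accepted, and $n-|Z_r|\ge(\frac12-\eta)n$. At most $20s\log n$ seen pairs meet $S$, and at most $10n\log n$ pairs are seen in total. There are at least $s(n-|Z_r|-2s)$ pairs $xw$ with $x\in S$ and $w\notin Z_r\cup S\cup A$; removing the seen ones gives (ii). There are at least $s(n-|Z_r|-|A|-1)$ choices of $x\in S$ and $w\notin Z_r\cup A\cup\{x\}$, and each pair arises at most twice; this gives (iii). For (i), let $y\in D_r\setminus(S\cup A)$. A maximum matching that misses $y$ also misses some $x\in S$, so $xy$ is augmenting. This gives at least $|D_r|-2s$ further acceptable pairs, different from those counted for (ii) because their end outside $S$ lies in $D_r\subseteq Z_r$.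 The total is at least $|D_r|-2s+s(n-|Z_r|-2s)-20s\log n$, which equals (i) by \eqref{eq:alpha}.
\end{proof}

Bounds (ii) and (iii) kill traps of intermediate size. Bound (i) is the sharp one: a trap with $s\ge2$ is destroyed at rate about $\alpha_r+\frac12$ or more, while an isolated vertex is destroyed at rate $\alpha_r$. So small traps become rare compared with isolated vertices, and we can prove this before we know anything about $\alpha_r$.

\begin{lemma}\label{lem:survive}
Fix disjoint $S,A$ with $|A|<|S|$, a set $\mathcal T$ of pairs between $S$ and $A$, and $u\ge t_1$. Let $\lambda_r\ge0$ be adapted and such that there are at least $n\lambda_r$ destroying pairs whenever $r\in[t_1,\theta)$ and $(S,A)$ is a trap at time $r$. Then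
\[
\mathbb E\Big[\mathbf 1\big[\mathcal T\subseteq H_T,\ (S,A)\text{ is a trap at }u,\ \theta>u\big]\,e^{\int_{t_1}^u\lambda_r\,dr}\Big]\le(T/n)^{|\mathcal T|}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal U_r$ be the set of destroying pairs if $t_1\le r<\theta$ and $(S,A)$ is a trap at $r$, and $\emptyset$ otherwise. A destroying pair has no end in $A$, so it is not in $\mathcal T$. If $(S,A)$ is a trap at $u$ and $\theta>u$, then $\xi_u=0$ and $\Lambda_u\ge\int_{t_1}^u\lambda_r\,dr$. Apply (P3) conditionally on the arrival times of $\mathcal T$, and use $\Pr(\mathcal T\subseteq H_T)=(1-e^{-T/n})^{|\mathcal T|}\le(T/n)^{|\mathcal T|}$.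
\end{proof}

A connected trap with $s=|S|\ge2$ has $q=|A|\ge1$, and $H_T$ contains a spanning tree $\mathcal T$ of the complete bipartite graph between $S$ and $A$. That graph has $s^{q-1}q^{s-1}$ spanning trees, each with $s+q-1$ edges. For $1\le q<s$, the sum of the bounds of Lemma~\ref{lem:survive} over all triples $(S,A,\mathcal T)$ with these sizes is, by $\binom ns\le(en/s)^s$, at most
\begin{equation}\label{eq:trees}
\Big(\frac{en}s\Big)^s\Big(\frac{en}q\Big)^qs^{q-1}q^{s-1}\Big(\frac Tn\Big)^{s+q-1}=\frac{n\,e^{s+q}\,T^{s+q-1}}{sq}\Big(\frac qs\Big)^{s-q}\le n(eT)^{2s}.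
\end{equation}

\begin{lemma}\label{lem:C1}
W.h.p.\ there is no connected trap at time $t_2$, hence none at any later time, with $K<|S|<(\frac12-2\eta)n$.
\end{lemma}

\begin{proof}
It suffices to bound the expected number of such traps on the event $\theta>t_2$. Let $K<s\le\eta n/2$. By Lemma~\ref{lem:M}(ii) we may take $\lambda_r=s/3$, and $e^{-\lambda(t_2-t_1)}=n^{-\delta s/3}$. By Lemma~\ref{lem:survive} and \eqref{eq:trees}, summed over $q<s$, the expected number is at most $\sum_{s>K}ns\,[(eT)^2n^{-\delta/3}]^s$. The bracket tends to $0$, so the sum is at most twice its first term, which is $n^{-5/3+o(1)}$ or smaller because $1-\delta K/3=-5/3$.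

Let $\eta n/2<s<(\frac12-2\eta)n$. Then $(\frac12-\eta)n-|A|-1\ge(\frac12-\eta)n-s>\eta n$, so Lemma~\ref{lem:M}(iii) gives at least $\frac14\eta^2n^2-10n\log n\ge\frac18\eta^2n^2$ destroying pairs. By Lemma~\ref{lem:survive} with $\mathcal T=\emptyset$, each of the at most $3^n$ pairs $(S,A)$ is a trap at $t_2<\theta$ with probability at most $\exp(-\frac18\eta^2\delta\,n\log n)$.
\end{proof}

The upper limit on $|S|$ cannot be removed: in state $g=1$ of Example~\ref{ex:model}, $(I\cup\{v\},C)$ is a trap whose two sides are joined by a connected bipartite graph.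

For $u\in[t_2,T]$ let $\mathcal S_u$ be the set of connected traps at time $u$ with $2\le|S|\le K$ (the \emph{small traps}), and put
\[
B_u=|\mathcal S_u|,\qquad Q'_u=\bigcup_{(S,A)\in\mathcal S_u}S,\qquad Q_u=\mathrm{Iso}_u\cup Q'_u .
\]
Then $|Q'_u|\le KB_u$, and $B_u$ and $Q_u$ decrease with $u$. The \emph{grid} is the set $\{t_2+j\eta:j\ge0\}\cap[t_2,T]$; it has at most $2\eta^{-1}\log n$ points.

\begin{lemma}\label{lem:C2}
W.h.p.\ the following hold.
\begin{itemize}
\item[(a)] For all grid points $u$,
$B_u\le n(\log n)^{2K+3}\exp\big(-\int_{t_1}^u\alpha_r\,dr-(\frac12-2\eta)(u-t_1)\big)$.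
\item[(b)] $k_{t_2}\le n^{1-\delta/3}$ and $|Q_{t_2}|\le n^{1-\delta/4}$.
\item[(c)] $B_u=0$ for all $u\in[1.25\log n+\eta,T]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $2\le s\le K$, Lemma~\ref{lem:M}(i) allows $\lambda_r=\alpha_r+\frac12-2\eta$. Summing Lemma~\ref{lem:survive} over all triples $(S,A,\mathcal T)$ with $1\le q<s\le K$ and using \eqref{eq:trees},
\[
\mathbb E\Big[B_u\,\mathbf 1[\theta>u]\,e^{\int_{t_1}^u(\alpha_r+1/2-2\eta)\,dr}\Big]\le K^2n(eT)^{2K}.
\]
By Markov's inequality, at each grid point the variable in the expectation exceeds $(\log n)^2K^2n(eT)^{2K}$ with probability at most $(\log n)^{-2}$. This threshold is at most $n(\log n)^{2K+3}$. Take a union bound over the grid and use $\theta>T$.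

(b), (c) Since $\alpha_r\ge\frac12-\eta$ on $[t_1,\theta)$, part (a) gives $B_u\le n(\log n)^{2K+3}e^{-(1-3\eta)(u-t_1)}$ on the grid. This is at most $n^{1-\delta/2}$ at $u=t_2$. It is less than $1$ at grid points $u\ge1.25\log n$, because $(1-3\eta)(1.25-\delta)>1$; as $B_u$ is non-increasing, (c) follows. By Lemma~\ref{lem:survive} with $S=\{v\}$, $A=\mathcal T=\emptyset$, $\lambda_r=0.4$, we have $\mathbb E[k_{t_2}\mathbf 1[\theta>t_2]]\le n^{1-0.4\delta}$, so $k_{t_2}\le n^{1-\delta/3}$ w.h.p.\ by Markov's inequality. Finally $|Q_{t_2}|\le k_{t_2}+KB_{t_2}\le n^{1-\delta/4}$.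
\end{proof}

\section{Deficiency outside the small traps}\label{sec:struct}

Let $\mathcal E$ be the event that $\theta>T$ and that the conclusions of Lemmas~\ref{lem:A}, \ref{lem:C1} and~\ref{lem:C2} hold. It holds w.h.p. Except for the bound \eqref{eq:Omega}, this section is deterministic: we assume $\mathcal E$ and let $t_2\le u\le t\le T$ be arbitrary. Neighborhoods are taken in $G_t$.

\begin{lemma}\label{lem:D1}
Let $S\ne\emptyset$ be independent in $G_t$, with $|N(S)|<|S|$ and $G_t[S,N(S)]$ connected. Then $S$ is a single isolated vertex of $G_t$, or $(S,N(S))\in\mathcal S_u$, or $|S|\ge(\frac12-2\eta)n$. In the first two cases $S\subseteq Q_u$.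
\end{lemma}

\begin{proof}
The pair $(S,N(S))$ is a trap at time $t$, and it is connected because $G_t\subseteq H_T$. So it is a connected trap at times $u$ and $t_2$. By Lemma~\ref{lem:C1}, $|S|\le K$ or $|S|\ge(\frac12-2\eta)n$. If $|S|=1$ then $N(S)=\emptyset$, and $\mathrm{Iso}_t\subseteq\mathrm{Iso}_u$.
\end{proof}

We now define $g$. Part of the deficiency is forced to sit in isolated vertices and small traps; the rest can be moved out of them. Let $f_t=f^u_t$ be the minimum, over all matchings of $G_t$, of the number of missed vertices of $Q_u$. The minimum is attained by a maximum matching: if $M$ is not maximum and $M'$ is, then some component of the symmetric difference of $M$ and $M'$ is a path with more edges from $M'$ than from $M$, and switching $M$ along it gives a larger matching that misses no new vertex. Hence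
\[
g_t=g^u_t=d_t-f^u_t\ge0
\]
is the largest number of vertices outside $Q_u$ missed by a maximum matching of $G_t$. Because the set $Q_u$ is frozen at time $u$, $f^u_t$ is non-increasing in $t$. One new edge lowers it by at most $2$, since deleting the new edge from a matching uncovers two vertices.

\begin{lemma}\label{lem:D2}
For $x\in D_t$ let $D_t^x=\{y:xy\text{ is augmenting in }G_t\}$.
\begin{itemize}
\item[(a)] If $g_t=0$ then $D_t\subseteq Q_u$. If $g_t\ge1$ then $|D_t|\ge(\frac12-2\eta)n$.
\item[(b)] If $x\in D_t$ and $D^x_t\not\subseteq Q_u$, then $|D_t^x|\ge(\frac12-2\eta)n$.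
\item[(c)] If $g_t\ge2$, then at least $n^2/20$ pairs are augmenting.
\end{itemize}
\end{lemma}

\begin{proof}
Write $G=G_t$ and drop the subscript $t$.

(a) We have $g\ge1$ if and only if some maximum matching misses a vertex outside $Q_u$, that is, $D\not\subseteq Q_u$. Let $x\in D\setminus Q_u$ and let $S$ be the $D$-part of the component of $G[D,N(D)]$ that contains $x$. By Lemma~\ref{lem:GE}, $S$ satisfies the hypotheses of Lemma~\ref{lem:D1}, and $S\not\subseteq Q_u$, so $|D|\ge|S|\ge(\frac12-2\eta)n$.

(b) We repeat this argument in $G-x$. Since $x\in D$, $\nu(G-x)=\nu(G)$. A minimum cover of $G$ omits $x$, so it is a cover of $G-x$ of size $\nu(G-x)$, and $G-x$ is a K\H{o}nig graph. Its maximum matchings are the maximum matchings of $G$ that miss $x$, so $D^x$ is the set $D$ of the graph $G-x$. Let $y\in D^x\setminus Q_u$, and let $S\subseteq D^x$ be given by Lemma~\ref{lem:GE} for the graph $G-x$ and the component containing $y$. The set $D^x\cup\{x\}\subseteq D$ is independent, so $x$ has no neighbor in $S$ and $N_G(S)=N_{G-x}(S)$. Thus $S$ satisfies the hypotheses of Lemma~\ref{lem:D1} in $G$,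 and $S\not\subseteq Q_u$.

(c) If $g\ge2$, there is an augmenting pair $x_1x_2$ with $x_1,x_2\notin Q_u$. By (b), $|D^{x_1}|\ge(\frac12-2\eta)n$. Each $x\in D^{x_1}\setminus Q_u$ has $x_1\in D^x\setminus Q_u$, so $|D^x|\ge(\frac12-2\eta)n$ by (b). The number of augmenting pairs is $\frac12\sum_{x\in D}|D^x|\ge\frac12\big((\frac12-2\eta)n-n^{1-\delta/4}\big)(\frac12-2\eta)n\ge n^2/20$.
\end{proof}

The event $g^u_t\ge2$ is not adapted, so we bound its duration through an adapted one. Let $\Omega$ be the set of times in $[t_2,T]$ at which at least $n^2/30$ unseen pairs are augmenting. On $\mathcal E$ at most $10n\log n$ pairs are seen, so Lemma~\ref{lem:D2}(c) gives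
\begin{equation}\label{eq:g2}
g^u_t\ge2\ \text{ for some }u\in[t_2,t]\quad\Longrightarrow\quad t\in\Omega .
\end{equation}
On $\Omega$ augmentations have rate at least $n/30$, but few augmentations remain. Let $x=(\log n)^{-1/3}$ and let $\mathcal U_r$ be the set of unseen augmenting pairs for $r\in[t_2,T]$. On $\mathcal E$, $\xi_T\le d_{t_2}/2\le xn/2$, and $|\Omega|\ge100x$ implies $\Lambda_T\ge\frac{10}3xn$. By (P1) both happen with probability at most $e^{xn/2-5xn/3}\to0$. Hence w.h.p.
\begin{equation}\label{eq:Omega}
|\Omega|\le100(\log n)^{-1/3}=o(1).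
\end{equation}

It remains to tie $f$ to the number of isolated vertices. The next lemma compares their values and supplies a set that certifies the value of $f$; the lemma after it compares their jumps.

\begin{lemma}\label{lem:D3}
$k_t\le f_t\le k_t+KB_u$. Moreover, there is an independent set $X\subseteq Q_u$ with $|X|-|N(X)|=f_t$ such that every vertex of $X$ that is not isolated in $G_t$ lies in $Q'_u$.
\end{lemma}

\begin{proof}
Let $M$ be a maximum matching that misses exactly $f_t$ vertices of $Q_u$, and let $U\subseteq D_t$ be the set of these vertices. Then $\mathrm{Iso}_t\subseteq U$, so $k_t\le f_t$. Let $X\subseteq D_t$ be the set of endpoints of the paths of even length (zero included) in $G_t[D_t,N(D_t)]$ that start in $U$ and alternate between edges outside $M$ and edges of $M$. The set $X$ is independent and contains $U$. Switching $M$ along such a path from $y\in U$ to $x\neq y$ gives a maximum matching that misses $x$ instead of $y$; by the minimality of $f_t$, $x\in Q_u$. So $X\subseteq Q_u$.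

We claim that $M$ maps $N(X)$ bijectively onto $X\setminus U$. Let $a\in N(X)$ be adjacent to $x\in X$. By Lemma~\ref{lem:GE}, $M(a)$ exists and lies in $D_t$. Take an alternating path ending at $x$. On it, each vertex of $N(D_t)$ is followed by its partner, and each vertex of $D_t$ except the first is preceded by its partner. So if $a$ is on the path, then $M(a)$ follows it; if not, then $M(a)$ is not on the path, $xa\notin M$, and the path extends by $a,M(a)$. In both cases $M(a)\in X$, and $M(a)\notin U$ because it is matched. Conversely, each $x\in X\setminus U$ is the end of a path of positive length, so it is the partner of $M(x)\in N(X)$. Hence $|X|-|N(X)|=|U|=f_t$.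

The alternating paths lie in $G_t[X,N(X)]$, so every component of this graph contains a vertex of $U$. Let $S$ be the $X$-part of a component; its other part is $N(S)$. By the bijection, $|S|-|N(S)|=|S\cap U|\ge1$. Since $|S|\le|Q_u|\le n^{1-\delta/4}$, Lemma~\ref{lem:D1} shows that $S$ is a single isolated vertex or $S\subseteq Q'_u$. This proves the last claim, and $f_t=|U|\le|X|\le k_t+|Q'_u|\le k_t+KB_u$.
\end{proof}

\begin{lemma}\label{lem:D4}
For an edge accepted at a time in $(u,T]$, let $\Delta k,\Delta f\in\{0,1,2\}$ be the amounts by which it lowers $k$ and $f^u$. At most $3KB_u$ of these edges have $\Delta k\ne\Delta f$.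
\end{lemma}

\begin{proof}
Let $G$ and $G'$ be the graphs before and after the edge is added. If $\Delta k=2$, the edge joins two isolated vertices of $G$; both lie in $Q_u$, and adding the edge to an optimal matching of $G$ shows $\Delta f=2$. So $\Delta k>\Delta f$ only if $\Delta k=1$ and $\Delta f=0$, as in case (iii) of Example~\ref{ex:model}. Let $v$ be the end of the edge that is isolated in $G$, let $f$ be the common value for $G$ and $G'$, and let $X'$ be the set of Lemma~\ref{lem:D3} for $G'$. Suppose $v\notin X'$. In $G$, the set $X'\cup\{v\}\subseteq Q_u$ is independent and has at most $|N_{G'}(X')|$ neighbors. So every matching of $G$ misses at least $|X'|+1-|N_{G'}(X')|=f+1$ of its vertices, a contradiction. Thus $v\in X'$, and $v$ is not isolated in $G'$, so $v\in Q'_u$. A vertex stops being isolated only once, so at most $|Q'_u|\le KB_u$ edges have $\Delta k>\Delta f$, and each raises $f-k$ by $1$. Each edge with $\Delta f>\Delta k$ lowers $f-k$ by at least $1$. By Lemma~\ref{lem:D3}, $f-k$ starts at most at $KB_u$ and stays nonnegative, so there are at most $2KB_u$ such edges.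
\end{proof}

In this proof $v$ is still isolated at time $u$ and nevertheless belongs to a small trap counted at time $u$. This is possible only because connectedness refers to $H_T$.

\section{The number of isolated vertices}\label{sec:iso}

A \emph{drop} is an accepted edge at an isolated vertex; it is \emph{single} if $\Delta k=1$ and \emph{double} if $\Delta k=2$. Let $\lambda^1_r,\lambda^2_r$ be the rates of single and double drops. Summing \eqref{eq:isorate} over the isolated vertices counts double drops twice, so
\begin{equation}\label{eq:droprate}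
k_r\Big(\alpha_r-\frac{20\log n+1}n\Big)\le\lambda^1_r+2\lambda^2_r\le k_r\alpha_r\le k_r,\qquad\lambda^2_r\le\frac{k_r^2}{2n},
\end{equation}
where only the first inequality needs $r<\theta$. A \emph{window} is an interval $W=[u,u+\eta]$ with $u$ and $u+\eta$ in the grid. We first express $k$ through the unknown function $\alpha$, then use this to compare $B_u$ with $k_u$, and only then evaluate $\int\alpha$.

All applications of (P2) in this section are of one kind. In a window starting at $u$, let $\mathcal U_r$ be an adapted set of pairs that would be drops, empty outside $W$. By \eqref{eq:droprate}, $\Lambda\le\eta k_u\le k_u$. Restart at $u$ and take $a=k_u^{2/3}$, $b=k_u$. If $k_u\ge n^\varepsilon$, then $|\xi_t-\Lambda_t|<k_u^{2/3}$ for all $t\in W$, except with probability $2\exp(-n^{\varepsilon/3}/4)$. A union bound over the $O(\eta^{-1}\log n)$ windows and the five choices of $\mathcal U$ used below shows that w.h.p.\ this holds for all of them in all windows with $k_u\ge n^\varepsilon$. We call this the \emph{window estimate}.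

\begin{lemma}\label{lem:E1}
W.h.p., for every window with $k_u\ge n^\varepsilon$ and all $t\in W$, $k_t=k_ue^{-\int_u^t\alpha_r\,dr}\,(1+O(k_u^{-1/3}))$.
\end{lemma}

\begin{proof}
Apply the window estimate to single drops and to double drops. With \eqref{eq:droprate} and $k_r\le n$, this gives $k_t=k_u-\int_u^tk_r\alpha_r\,dr+\zeta_t$, where $|\zeta_t|\le3k_u^{2/3}+\eta(20\log n+1)\le4k_u^{2/3}$. The function $y_t=k_ue^{-\int_u^t\alpha}$ solves the same equation with $\zeta=0$, so $\psi_t=k_t-y_t$ satisfies $|\psi_t|\le4k_u^{2/3}+\int_u^t|\psi_r|\,dr$. Gronwall's inequality (a bounded function with $|\psi_t|\le c+\int_u^t|\psi_r|\,dr$ satisfies $|\psi_t|\le ce^{t-u}$) gives $|\psi_t|\le8k_u^{2/3}$. Finally $y_t\ge e^{-\eta}k_u$.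
\end{proof}

We need starting values. A vertex isolated in $H_t$ is isolated in $G_t$. A given vertex is isolated in $H_t$ with probability $p=e^{-t(n-1)/n}\ge e^{-t}$, and two given vertices with probability $e^{-t(2n-3)/n}=p^2e^{t/n}$. So the number of isolated vertices of $H_t$ has mean $np$ and variance at most $np+n^2p^2(e^{t/n}-1)$, which is $o(n^2p^2)$ for $t\le13\delta\log n$. Let $t_3$ be the first grid point with $t_3\ge12\delta\log n$. By Chebyshev's inequality, w.h.p.\ $k_t\ge\frac12ne^{-t}$ for $t=t_2$ and $t=t_3$, so
\begin{equation}\label{eq:start}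
k_{t_2}\ge\tfrac12n^{1-2\delta},\qquad k_{t_3}\ge n^{1-13\delta}\ge n^\varepsilon .
\end{equation}
Let $u^*$ be the first grid point $u\ge t_3$ with $k_u<n^\varepsilon$, or the last grid point if there is none. It is a stopping time. By \eqref{eq:start} and the monotonicity of $k$, $u^*>t_3$ and $k_u\ge n^\varepsilon$ at all grid points $u<u^*$. Chaining Lemma~\ref{lem:E1} over consecutive windows costs a total relative error $O(\eta^{-1}n^{-\varepsilon/3}\log n)=o(1)$, so for grid points $u'\le u\le u^*$
\begin{equation}\label{eq:chain}
k_u=(1+o(1))\,k_{u'}\,e^{-\int_{u'}^u\alpha_r\,dr}.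
\end{equation}
Take $u'=t_2$, so that $k_u\ge\frac13n^{1-2\delta}e^{-\int_{t_2}^u\alpha}$, and divide the bound of Lemma~\ref{lem:C2}(a) by this. The factors $e^{-\int_{t_2}^u\alpha}$ cancel, and for grid points $u\in[t_3,u^*]$
\begin{equation}\label{eq:ratio}
\frac{B_u}{k_u}\le3(\log n)^{2K+3}n^{2\delta}e^{-(\frac12-2\eta)(u-t_2)}\le3(\log n)^{2K+3}n^{2\delta-10\delta(\frac12-2\eta)}\le n^{-\delta}.
\end{equation}
We wait until $t_3$ so that the gain $e^{-(u-t_2)/2}$ outweighs the loss $n^{2\delta}$ in \eqref{eq:start}.

\begin{lemma}\label{lem:E2}
W.h.p., for every window starting at a grid point $u\in[t_3,u^*)$, $\int_W\alpha_r\,dr=\eta\,(\frac23+O(\eta))$.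
\end{lemma}

The difficulty is that the two ingredients concern different objects. Alternation is a property of the parity of $g^u$, which is not adapted, while the martingale bounds apply only to adapted quantities such as the size of $D$. The two agree outside $\Omega$, and that is enough.

\begin{proof}
Assume $\mathcal E$, \eqref{eq:Omega}, \eqref{eq:ratio}, Lemma~\ref{lem:E1} and the window estimate. For $r\in W$ let $J_r=\mathbf 1[|D_r|\ge(\frac12-2\eta)n]$, which is adapted, and let $\pi_r\in\{0,1\}$ be the parity of $g^u_r$. By Lemma~\ref{lem:D2}(a) and $|Q_u|=o(n)$, $J_r=1$ if and only if $g^u_r\ge1$. Hence: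
\begin{itemize}
\item if $J_r=0$, then $\pi_r=0$ and $|D_r|=o(n)$, so $\alpha_r=1-|Z_r|/n+o(1)\in[\frac12-2\eta,\frac12+2\eta]$;
\item if $J_r=1$, then $|Z_r\setminus D_r|\le(\frac12+\eta)n-(\frac12-2\eta)n=3\eta n$, so $\alpha_r\in[1-3\eta,1]$;
\item if $J_r=1$ and $\pi_r=0$, then $g^u_r\ge2$, so $r\in\Omega$ by \eqref{eq:g2}.
\end{itemize}

\emph{Balance.} Among the single drops in $W$, let $\sigma^J_i$ be the number that occur when $J=i$, $\sigma^\pi_i$ the number that occur when $\pi=i$, and $\sigma^\Omega$ the number that occur in $\Omega$, all states being read just before the drop. Since $J=0$ implies $\pi=0$, both $\sigma^\pi_0-\sigma^J_0$ and $\sigma^J_1-\sigma^\pi_1$ equal the number of single drops with $J=1$, $\pi=0$, which lies in $[0,\sigma^\Omega]$. As $g=d-f$ and $d$ changes by $0$ or $2$, the parity $\pi$ flips exactly at the accepted edges with $\Delta f=1$. Flips alternate, so the numbers of flips out of $0$ and out of $1$ differ by at most $1$. Single drops are the accepted edges with $\Delta k=1$, so by Lemma~\ref{lem:D4} the number of flips out of $i$ differs from $\sigma^\pi_i$ by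 at most $3KB_u$. Therefore
\[
|\sigma^J_0-\sigma^J_1|\le1+6KB_u+2\sigma^\Omega .
\]
The set $\Omega$ is adapted, so the window estimate gives $\sigma^\Omega\le k_u|\Omega|+k_u^{2/3}=o(k_u)$. With \eqref{eq:ratio}, $|\sigma^J_0-\sigma^J_1|=o(k_u)$.

\emph{From counts to durations.} By the window estimate, $\sigma^J_i=\int_W\mathbf 1[J_r=i]\lambda^1_r\,dr+O(k_u^{2/3})$. Since $k_r\le n^{1-\delta/3}$, \eqref{eq:droprate} gives $\lambda^2_r=o(k_r)$ and $\lambda^1_r=k_r(\alpha_r+o(1))$. By Lemma~\ref{lem:E1}, $k_r=k_u(1+O(\eta))$ on $W$. Let $\ell_i=|\{r\in W:J_r=i\}|$. Then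
\[
\sigma^J_0=\tfrac12k_u\ell_0(1+O(\eta))+o(k_u),\qquad\sigma^J_1=k_u\ell_1(1+O(\eta))+o(k_u).
\]
So $\omega=\frac12\ell_0-\ell_1$ satisfies $|\omega|\le O(\eta^2)+o(1)=O(\eta^2)$ for large $n$. Together with $\ell_0+\ell_1=\eta$ this gives $\ell_0=\frac23(\eta+\omega)$ and $\ell_1=\frac13(\eta-2\omega)$. Hence $\int_W\alpha_r\,dr=\frac12\ell_0+\ell_1+O(\eta^2)=\frac23\eta+O(\eta^2)$.
\end{proof}

By Lemma~\ref{lem:E2}, \eqref{eq:chain} with $u'=t_3$, and $n^{1-13\delta}\le k_{t_3}\le n$, there is an absolute constant $\kappa$ such that w.h.p., for all grid points $u\in[t_3,u^*]$,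
\begin{equation}\label{eq:k}
\tfrac12n^{1-13\delta}e^{-(\frac23+\kappa\eta)(u-t_3)}\le k_u\le2n\,e^{-(\frac23-\kappa\eta)(u-t_3)}.
\end{equation}
We require $\kappa\eta\le10^{-2}$. If $u^*$ were at least $1.9\log n$, the upper bound at $u^*-\eta$ would be below $1$, because $(\frac23-\kappa\eta)(1.9-13\delta)>1$, while $k_{u^*-\eta}\ge n^\varepsilon$. So $u^*$ is not the last grid point, and $k_{u^*}<n^\varepsilon$. The lower bound in \eqref{eq:k} at $u^*$ and the upper bound at $u^*-\eta$ give
\[
\frac{1-13\delta-\varepsilon-o(1)}{\frac23+\kappa\eta}\,\log n\le u^*-t_3\le\frac{1-\varepsilon+o(1)}{\frac23-\kappa\eta}\,\log n .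
\]
Since $12\delta\log n\le t_3\le12\delta\log n+\eta$, w.h.p.
\begin{equation}\label{eq:ustar}
u^*=\big(\tfrac32+O(\eta+\delta+\varepsilon)\big)\log n .
\end{equation}
We require the constants to be so small that \eqref{eq:ustar} gives $1.4\log n\le u^*\le1.6\log n$.

\section{The threshold}\label{sec:threshold}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:refine}(c)]
Let $\sigma$ be the first time at which $d_t\le1$. Since $d_t\equiv n\pmod 2$, this is the time at which a perfect matching appears if $n$ is even, and a matching of size $(n-1)/2$ if $n$ is odd.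

\emph{Lower bound.} At time $u^*-\eta$ we have $d\ge k\ge n^\varepsilon\ge2$, so $\sigma>u^*-\eta$.

\emph{Upper bound.} Let $t_4=u^*+4\varepsilon\log n$; w.h.p.\ $1.4\log n\le t_4\le t_4+1\le T$. Fix a vertex $v$ isolated at time $u^*$, and let $\mathcal U_r$ be the set of unseen pairs at $v$ that would be accepted, for $u^*\le r<\theta$ while $v$ is isolated. If $v$ is isolated at $t_4$ and $\theta>t_4$, then $\xi_{t_4}=0$ and $\Lambda_{t_4}\ge0.4\cdot4\varepsilon\log n$. By (P3) restarted at $u^*$, on the event $k_{u^*}<n^\varepsilon$,
\[
\mathbb E\big[k_{t_4}\mathbf 1[\theta>t_4]\,\big|\,\mathcal F_{u^*}\big]\le n^{\varepsilon}\,n^{-1.6\varepsilon}\to0 .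
\]
So $k_{t_4}=0$ w.h.p. Also $B_{t_4}=0$ by Lemma~\ref{lem:C2}(c), hence $Q_{t_4}=\emptyset$. With $u=t_4$ we get $f^u_t=0$ and $g^u_t=d_t$ for $t\in[t_4,T]$. If $d_{t_4+1}\ge2$, then $g^u_t\ge2$ throughout $[t_4,t_4+1]$, so $|\Omega|\ge1$ by \eqref{eq:g2}, contradicting \eqref{eq:Omega}. Thus $\sigma\le t_4+1$ w.h.p.

\emph{Back to steps.} Let $\gamma\in(0,\frac12]$. By \eqref{eq:ustar} we can choose $\eta,\delta,\varepsilon$ so small that w.h.p.\ $\frac32(1-\frac\gamma2)\log n\le\sigma\le\frac32(1+\frac\gamma2)\log n$. The matching appears at step $|H_\sigma|$, and $|H_t|$ is monotone in $t$, so by \eqref{eq:clock} w.h.p.\ $(1-\gamma)\frac34n\log n<|H_\sigma|\le(1+\gamma)\frac34n\log n$. The matching stays in all later graphs.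
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}(a)]
Let $m=\lfloor cn\log n\rfloor$ and $\gamma>0$ with $0<2c-\gamma$ and $2c+\gamma<\frac32$. Let $u_-$ be the last grid point at most $(2c-\gamma)\log n$ and $u_+$ the first grid point at least $(2c+\gamma)\log n$. By \eqref{eq:clock}, w.h.p.\ $|H_{u_-}|\le m\le|H_{u_+}|$, so $k_{u_+}\le k(m)\le k_{u_-}$. By \eqref{eq:ustar}, for $\eta,\delta,\varepsilon$ small in terms of $c$ and $\gamma$, w.h.p.\ $t_3\le u_-\le u_+\le u^*$. Since $u_\pm-t_3=(2c\pm\gamma-12\delta+o(1))\log n$, the two bounds in \eqref{eq:k} give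
\[
\Big|\frac{\log k(m)}{\log n}-\Big(1-\frac{4c}3\Big)\Big|\le O(\gamma+\delta+\eta)+o(1)\quad\text{w.h.p.}
\]
The left side does not depend on $\gamma,\delta,\eta$, which can be taken arbitrarily small.
\end{proof}

\section{From the last isolated vertex to the perfect matching}\label{sec:gap}

We prove Theorem~\ref{thm:refine}(b). Now $n$ is even, so $d_t$ is even. Fix $\delta$ and $\varepsilon$; the constant $\eta$ tends to $0$ at the end. On $\mathcal E$, for $t\in[1.3\log n,T]$ we have $B_t=0$ and $Q_t=\mathrm{Iso}_t$. We always take $u=t$ in Section~\ref{sec:struct}; then Lemma~\ref{lem:D3} gives $f^t_t=k_t$, so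
\begin{equation}\label{eq:gdk}
g_t:=g^t_t=d_t-k_t\qquad\text{for }t\in[1.3\log n,T].
\end{equation}
The bound \eqref{eq:Omega} showed that a small fraction of all drops occur in $\Omega$. To describe one particular drop, the last one, we need a time after which no drop occurs in $\Omega$ at all.

\medskip\noindent\emph{Step 1: the state before the last drop.} Apply the upper bound in \eqref{eq:k} at the last grid point before $1.3\log n$. Since $(\frac23-\kappa\eta)(1.3-13\delta)>0.8$, w.h.p.\ $k_{1.3\log n}\le n^{0.2}$. Since $u^*-\eta>1.3\log n+1$, also $k_{1.3\log n+1}\ge1$. By \eqref{eq:Omega}, some time in $[1.3\log n,1.3\log n+1]$ lies outside $\Omega$; there $g\le1$ by \eqref{eq:g2}, so $d\le n^{0.2}+1$ by \eqref{eq:gdk}. Let $\rho$ be the first time $t\ge1.3\log n$ with $d_t\le2n^{0.2}$ and $k_t\le n^{0.2}$. It is a stopping time, w.h.p.\ $\rho\le1.3\log n+1$, and so the last drop comes after $\rho$. It comes before $T$, since $k_{t_4}=0$ w.h.p.\ by Section~\ref{sec:threshold}.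

After $\rho$ there are at most $n^{0.2}$ augmentations, and on $\Omega$ their rate is at least $n/30$. By (P1) with $a=n^{0.2}$ and $b=4n^{0.2}$, w.h.p.\ $|\Omega\cap[\rho,T]|\le120n^{-0.8}$. After $\rho$, drops have rate at most $k_r\le n^{0.2}$ and double drops have rate at most $n^{0.4}/(2n)$, by \eqref{eq:droprate}. By (P0), the expected number of drops at times $r\in\Omega\cap[\rho,T]$ with $|\Omega\cap[\rho,r]|\le120n^{-0.8}$ is at most $120n^{-0.6}$, and the expected number of double drops in $[\rho,T]$ is at most $Tn^{-0.6}/2$. Both tend to $0$. So w.h.p.\ the last drop is single and occurs outside $\Omega$: just before it, $k=1$ and $g\le1$. Here the parity of $n$ enters. The number $d=1+g$ is even, so $g=1$ and $d=2$, and Lemma~\ref{lem:D2}(a) gives $|D|\ge(\frac12-2\eta)n$.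

\medskip\noindent\emph{Step 2: the type of the last drop.} Let $\Xi$ be the adapted set of times $r\in[\rho,T]$ with $r<\theta$, $k_r=1$ and $|D_r|\ge(\frac12-2\eta)n$, and let $v$ be the isolated vertex at such a time. By Lemma~\ref{lem:accept}(c), a drop at a time in $\Xi$ joins $v$ either to $D_r\setminus\{v\}$ or to $V\setminus Z_r$. Since $|D_r|\le|Z_r|$ and at most $20\log n$ pairs at $v$ are seen, the two rates satisfy
\[
\lambda^D_r\in[\tfrac12-2\eta-o(1),\tfrac12+\eta],\qquad\lambda^C_r\in[\tfrac12-\eta-o(1),\tfrac12+\eta].
\]
Let $\xi^D$ and $\xi^C$ count the drops of the two types at times in $\Xi$. Such a drop makes $k=0$, so $\xi^D+\xi^C\le1$, with equality w.h.p.\ by Step 1. By (P0), $\mathbb E\xi^D=\mathbb E\int_\Xi\lambda^D_r\,dr$ and $\mathbb E\xi^C=\mathbb E\int_\Xi\lambda^C_r\,dr$. As $\lambda^D_r/\lambda^C_r=1+O(\eta)+o(1)$ uniformly on $\Xi$, we get $\mathbb E\xi^D=(1+O(\eta)+o(1))\,\mathbb E\xi^C$, and the two expectations add up to $1-o(1)$. So each of $\Pr(\xi^D=1)$ and $\Pr(\xi^C=1)$ is $\frac12+O(\eta)+o(1)$. Suppose $d=2$ before the last drop, which holds w.h.p. If $\xi^D=1$,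 the edge is augmenting, $d$ becomes $0$, and $\tau=\tau_{\mathrm{iso}}$. If $\xi^C=1$, the edge is not augmenting, and afterwards $k=0$ and $d=2$. With $\mathcal R_i=\{\tau>\tau_{\mathrm{iso}}+i\}$ we obtain
\begin{equation}\label{eq:R0}
\Pr(\mathcal R_0)=\tfrac12+O(\eta)+o(1).
\end{equation}

\medskip\noindent\emph{Step 3: waiting for an augmenting pair.} W.h.p.\ all steps $m$ with $\tau_{\mathrm{iso}}\le m<\tau$ correspond to times $t\in[1.3\log n,T]$, and at these steps $Q_t=\emptyset$ and $g_t=d_t=2$. Consider such a step. A maximum matching that misses $x\in D_t$ misses a second vertex, so $D^x_t\ne\emptyset=Q_t$, and Lemma~\ref{lem:D2}(a),(b) give $|D_t|\ge(\frac12-2\eta)n$ and $|D^x_t|\ge(\frac12-2\eta)n$ for all $x\in D_t$. The number of augmenting pairs, $\frac12\sum_{x\in D_t}|D^x_t|$, is therefore at least $\frac12(\frac12-2\eta)^2n^2$, and it is at most $\frac12|D_t|^2\le\frac12(\frac12+\eta)^2n^2$. Let $p_m$ be the conditional probability, given $e_1,\dots,e_m$, that $e_{m+1}$ is augmenting in $G_m$, that is, the number of unseen augmenting pairs divided by $N-m$ (and $p_N=0$). At most $10n\log n$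 pairs are seen and $N-m=(1-o(1))n^2/2$. So w.h.p., at all these steps,
\[
\tfrac14-3\eta\le(\tfrac12-2\eta)^2-o(1)\le p_m\le(\tfrac12+\eta)^2+o(1)\le\tfrac14+2\eta .
\]

This statement holds w.h.p.\ but was derived from events that look into the future, so we isolate the part that does not. Let $\mathcal A_i\subseteq\mathcal R_i$ be the event that $\tau>\tau_{\mathrm{iso}}+i$, that $d=2$ at step $\tau_{\mathrm{iso}}$, and that $p_{\tau_{\mathrm{iso}}+l}\in[\frac14-3\eta,\frac14+2\eta]$ for $0\le l\le i$. It is determined by the first $\tau_{\mathrm{iso}}+i$ pairs, and $\Pr(\mathcal R_i\setminus\mathcal A_i)=o(1)$ by the above. On $\mathcal A_i$ the deficiency at step $\tau_{\mathrm{iso}}+i$ is $2$, so $\mathcal R_{i+1}$ fails if and only if the next pair is augmenting. Hence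
\[
\Pr(\mathcal R_{i+1}\cap\mathcal A_i)=\mathbb E\big[\mathbf 1_{\mathcal A_i}(1-p_{\tau_{\mathrm{iso}}+i})\big]=(\tfrac34+O(\eta))\Pr(\mathcal A_i).
\]
Since $\mathcal R_{i+1}\subseteq\mathcal R_i$, this gives $\Pr(\mathcal R_{i+1})=(\frac34+O(\eta))\Pr(\mathcal R_i)+o(1)$. By \eqref{eq:R0} and induction, for each fixed $j\ge0$,
\[
\Pr(\tau-\tau_{\mathrm{iso}}>j)=\tfrac12(\tfrac34)^j+O_j(\eta)+o(1).
\]
The left side does not depend on $\eta$. Letting $n\to\infty$ and then $\eta\to0$, we find that it converges to $\frac12(\frac34)^j$. This equals $\Pr(L>j)=\sum_{i>j}\frac18(\frac34)^{i-1}$, which proves Theorem~\ref{thm:refine}(b). \qed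

\begin{thebibliography}{9}
\bibitem{KKMS}
Nina Kam\v{c}ev, Michael Krivelevich, Natasha Morrison, Benny Sudakov,
\emph{The K\H{o}nig Graph Process}, arXiv:1906.04806 (2019).
\end{thebibliography}
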